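\title{The first homology of the Milnor fiber boundary of an arrangement of planes in $\mathbb{C}^3$}

\begin{abstract}
Let $\mathcal{A}$ be a central arrangement of $n$ planes in $\mathbb{C}^3$, let $\partial F$ be the boundary of its Milnor fiber, and let $U$ be the complement of the corresponding lines in $\mathbb{P}^2$. We prove the conjecture, stated in a paper of Sugawara, that the torsion of $H_1(\partial F;\mathbb{Z})$ is $\mathbb{Z}_n^{\chi(U)}$ when every intersection point of the lines has multiplicity $2$ or multiplicity prime to $n$. For an arbitrary arrangement we compute the first Betti number of $\partial F$ and identify the torsion with an explicit quotient of $\mathbb{Z}_n$-modules built from the incidences of points and lines. For arrangements whose planes meet only in the origin, we show that the torsion is $\mathbb{Z}_n^{\chi(U)}$ only under the hypothesis of the conjecture.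
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal{A}=\{H_1,\dots,H_n\}$ be a set of $n$ distinct planes through the origin of $\mathbb{C}^3$, write $H_i=\ker\alpha_i$ with $\alpha_i$ linear, and put $Q=\alpha_1\cdots\alpha_n$. The \emph{Milnor fiber} of $Q$ at the origin is $F=Q^{-1}(\delta)\cap B_\varepsilon$, where $B_\varepsilon$ is a small closed ball around the origin and $0<|\delta|\ll\varepsilon$. For $n\ge 2$ the polynomial $Q$ is singular along every line in which two planes meet, so the link $Q^{-1}(0)\cap\partial B_\varepsilon$ is not a manifold. The \emph{Milnor fiber boundary} $\partial F=Q^{-1}(\delta)\cap\partial B_\varepsilon$ is a closed oriented $3$-manifold that takes its place. It is connected, and Poincar\'e duality gives $H_2(\partial F;\mathbb{Z})\cong H^1(\partial F;\mathbb{Z})$, which is free of rank $b_1(\partial F)$. So $H_1(\partial F;\mathbb{Z})$ determines all of the homology, and it is the only group that can have torsion. This paper computes it.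

We pass to $\mathbb{P}^2$. A plane $H\in\mathcal{A}$ becomes a line, again called $H$, and a line through the origin that is an intersection of planes of $\mathcal{A}$ becomes a point lying on at least two of the lines. Let $\mathcal{P}$ be the set of these points. For $P\in\mathcal{P}$ put
\[
\mathcal{A}_P=\{H\in\mathcal{A}:P\in H\},\qquad m_P=|\mathcal{A}_P|\ge 2,\qquad d_P=\gcd(m_P,n).
\]
Sums and products over $P$, or over $P\in H$, always run over points of $\mathcal{P}$. A \emph{flag} is a pair $(H,P)$ with $P\in H$. The \emph{incidence graph} $\Gamma$ is the bipartite graph whose vertices are the lines and the points and whose edges are the flags. Let $U=\mathbb{P}^2\setminus\bigcup_{H\in\mathcal{A}}H$, and write $\mathbb{Z}_n=\mathbb{Z}/n\mathbb{Z}$.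

Let $n\ge2$. Every line other than $H$ meets $H$ in exactly one point, so
\begin{equation}\label{eq:line}
\sum_{P\in H}(m_P-1)=n-1\qquad\text{for every }H\in\mathcal{A}.
\end{equation}
The graph $\Gamma$ is connected because any two lines meet; it has $\sum_P m_P$ edges and $n+|\mathcal{P}|$ vertices. The union of the lines arises from $n$ disjoint spheres by identifying $m_P$ points to one for each $P$, so its Euler characteristic is $2n-\sum_P(m_P-1)$. Since the Euler characteristic of complex algebraic varieties is additive and $\chi(\mathbb{P}^2)=3$,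
\begin{equation}\label{eq:euler}
b_1(\Gamma)=\sum_P(m_P-1)-n+1,\qquad \chi(U)=3-2n+\sum_P(m_P-1)=b_1(\Gamma)-(n-2).
\end{equation}

The smallest cases have no torsion. For $n=1$ the fiber $F$ is a ball and $\partial F=S^3$. For $Q=xyz$ a point of $\partial F$ is determined by $\arg x$, $\arg y$ and the point $(\log|x|,\log|y|)$, which runs over a level curve of a proper strictly convex function on $\mathbb{R}^2$; hence $\partial F$ is a $3$-torus. Torsion appears with four planes. It is known that for a \emph{generic} arrangement, that is, when $m_P=2$ for all $P$,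
\begin{equation}\label{eq:generic}
H_1(\partial F;\mathbb{Z})\cong\mathbb{Z}^{n(n-1)/2}\oplus\mathbb{Z}_n^{(n-2)(n-3)/2}.
\end{equation}
In the generic case $\sum_P(m_P-1)=n(n-1)/2$, and \eqref{eq:euler} gives $\chi(U)=(n-2)(n-3)/2$. So the exponent of $\mathbb{Z}_n$ in \eqref{eq:generic} is $\chi(U)$, and one may ask for which arrangements the torsion is $\mathbb{Z}_n^{\chi(U)}$. Some condition is needed: for $n\ge3$ concurrent lines $\chi(U)=2-n$ is negative. The following conjecture is stated in \cite{Sugawara}.

\begin{quote}
\emph{If $(m_P-2)(d_P-1)=0$ for every $P\in\mathcal{P}$, then the torsion subgroup of $H_1(\partial F;\mathbb{Z})$ is isomorphic to $\mathbb{Z}_n^{\chi(U)}$.}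
\end{quote}

The hypothesis says that each point is a double point or has multiplicity prime to $n$. It has a geometric meaning. The manifold $\partial F$ is glued from circle bundles over compact surfaces with boundary, one for each line and one for each point. The surfaces of the lines are planar, and the surface of $P$ has genus $(m_P-2)(d_P-1)/2$ (Lemma~\ref{lem:point}). The hypothesis says that all the surfaces are planar.

\begin{theorem}\label{thm:A}
Suppose that $(m_P-2)(d_P-1)=0$ for all $P$. Then $\operatorname{Tor}H_1(\partial F;\mathbb{Z})\cong\mathbb{Z}_n^{\chi(U)}$. If $n\ge2$, then moreover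
\[
H_1(\partial F;\mathbb{Z})\cong\mathbb{Z}^{\sum_P(m_P-1)}\oplus\mathbb{Z}_n^{\chi(U)}.
\]
\end{theorem}

For generic arrangements this is \eqref{eq:generic}. If $n$ is prime and the lines are not concurrent, then $m_P<n$ and $d_P=1$ for all $P$, so the hypothesis holds.

Theorem~\ref{thm:A} is deduced from a formula that holds for every arrangement. For $P\in\mathcal{P}$ define
\[
L_P\colon\mathbb{Z}_n^{\mathcal{A}_P}\to\mathbb{Z}_n^{\mathcal{A}_P},\qquad L_P(a)_H=\sum_{K\in\mathcal{A}_P}a_K-m_Pa_H,\qquad \bar\Lambda_P=\operatorname{im}L_P .
\]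
Since $L_P(a)_H=\sum_{K\in\mathcal{A}_P}(a_K-a_H)$, the map $-L_P$ is the Laplacian of the complete graph on $\mathcal{A}_P$, and it kills constants. An element $v$ of $\bigoplus_P\mathbb{Z}_n^{\mathcal{A}_P}$ is a function $(H,P)\mapsto v_{H,P}$ on the flags. Define
\begin{align*}
r&\colon\mathbb{Z}_n^{\mathcal{A}}\to\bigoplus_P\bar\Lambda_P,\qquad r(a)_P=L_P(a|_{\mathcal{A}_P}),\\
W&=\Big\{a\in\mathbb{Z}_n^{\mathcal{A}}:\sum_H a_H=0\Big\},\\
N&=\Big\{v\in\bigoplus_P\bar\Lambda_P:\sum_{P\in H}v_{H,P}=0\ \text{ for all }H\Big\}.
\end{align*}
We shall see in \eqref{eq:sr} that $r(W)\subset N$.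

\begin{theorem}\label{thm:B}
Let $n\ge2$. Then
\[
b_1(\partial F)=\sum_P\bigl(1+d_P(m_P-2)\bigr),\qquad \operatorname{Tor}H_1(\partial F;\mathbb{Z})\cong N/r(W).
\]
In particular, the torsion is killed by $n$ and depends only on the incidences of points and lines. With $k=|\ker r|/n$,
\[
|\operatorname{Tor}H_1(\partial F;\mathbb{Z})|=n^{\chi(U)}\,k^2\Big/\prod_P d_P^{\,m_P-2}.
\]
\end{theorem}

The order formula shows that the hypothesis of the conjecture is the right one.

\begin{theorem}\label{thm:C}
Suppose that $\bigcap_{H\in\mathcal{A}}H=\{0\}$ in $\mathbb{C}^3$. The following are equivalent: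
\begin{enumerate}
\item[(i)] $(m_P-2)(d_P-1)=0$ for all $P$;
\item[(ii)] $\operatorname{Tor}H_1(\partial F;\mathbb{Z})\cong\mathbb{Z}_n^{\chi(U)}$;
\item[(iii)] $|\operatorname{Tor}H_1(\partial F;\mathbb{Z})|=n^{\chi(U)}$;
\item[(iv)] $b_1(\partial F)=\sum_P(m_P-1)$.
\end{enumerate}
If they fail, then $|\operatorname{Tor}H_1(\partial F;\mathbb{Z})|<n^{\chi(U)}$.
\end{theorem}

For $n=1$ both sides of Theorem~\ref{thm:A} are zero, so from now on $n\ge2$. Section~\ref{sec:four} carries out the method for four generic lines. Sections~\ref{sec:M}--\ref{sec:MV} treat an arbitrary arrangement, with no condition on the $d_P$, and prove the first two assertions of Theorem~\ref{thm:B}. After that everything is linear algebra over $\mathbb{Z}_n$. Homology has integer coefficients unless indicated. One elementary fact will be used repeatedly: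
\begin{itemize}
\item[(R)] a surjective homomorphism between free abelian groups of the same finite rank is an isomorphism, because its kernel is torsion-free of rank zero.
\end{itemize}

\section{Four lines in general position}\label{sec:four}

Let $H_1,\dots,H_n$ be generic lines. We take for granted the following geometric facts, which Sections~\ref{sec:M} and~\ref{sec:pieces} prove in general. The manifold $\partial F$ is an $n$-fold cyclic cover of the boundary $M$ of a neighborhood of the union of the lines, classified by the homomorphism $H_1(M)\to\mathbb{Z}_n$ that sends every meridian (a small positive loop around one line) to $1$. Near a double point, $M$ is a product of a torus and an interval. So $M$ is glued from pieces $E_1,\dots,E_n$ along tori $T_{ij}=T_{ji}$, one for each pair of lines, where $E_i$ is the product of a circle with $H_i$ minus $n-1$ disks. The group $H_1(T_{ij})$ has the meridians $\mu_i,\mu_j$ as a basis; $\mu_i$ is the fiber of $E_i$; and in $H_1(E_i)$ we have $\mu_i+\sum_{j\ne i}\mu_j=0$, where $\mu_j$ is taken on $T_{ij}$.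

In the cover, $H_1(\widetilde T_{ij})$ is the lattice of all $\alpha\mu_i+\beta\mu_j$ with $\alpha+\beta\equiv0\pmod n$. Seen from $E_i$ it has the basis $f_i=n\mu_i$, $e_{ij}=\mu_j-\mu_i$, and seen from $E_j$ the basis $f_j$, $e_{ji}$. These are related by $e_{ji}=-e_{ij}$ and $f_j=f_i+ne_{ij}$. In $\widetilde E_i$ the relation above becomes
\[
\sum_{j\ne i}e_{ij}=\sum_{j\ne i}\mu_j-(n-1)\mu_i=-n\mu_i=-f_i ,
\]
and the $e_{ij}$, $j\ne i$, form a basis of $H_1(\widetilde E_i)$. The pieces are glued in the pattern of the complete graph $K_n$, and the Mayer--Vietoris sequence gives $H_1(\partial F)\cong H_1(K_n)\oplus G$, where $G$ is generated by the $e_{ij}$ subject to $e_{ji}=-e_{ij}$ and $\rho_{ij}=0$, with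
\[
\rho_{ij}=ne_{ij}+f_i-f_j,\qquad f_i=-\sum_{k\ne i}e_{ik}.
\]
Read $e_{ij}$ as the oriented edge from $i$ to $j$, so that $G=C_1(K_n)/\langle\rho_{ij}\rangle$, and let $t_{ijk}=e_{ij}+e_{jk}+e_{ki}$ be the boundary of a triangle. With $e_{kk}=0$ we have $f_i-f_j=\sum_k(e_{jk}+e_{ki})$, and the terms $k=i$ and $k=j$ each contribute $-e_{ij}$. Therefore
\[
\rho_{ij}=\sum_{k\ne i,j}t_{ijk}.
\]
All relations are cycles. Since $C_1/Z_1$ is isomorphic to the group of $0$-boundaries, which is free of rank $n-1$, we get $G\cong\mathbb{Z}^{n-1}\oplus Z_1/\langle\rho_{ij}\rangle$.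

For $n=3$ the group $Z_1$ is generated by $t_{123}=\rho_{12}$, so $H_1(\partial F)\cong\mathbb{Z}\oplus\mathbb{Z}^2$, as it must be for a $3$-torus. For $n=4$ regard $K_4$ as the $1$-skeleton of a tetrahedron. Since the surface of the tetrahedron is a sphere, $Z_1$ is generated by the four faces with the single relation $t_{234}-t_{134}+t_{124}-t_{123}=0$. The six relations are
\begin{align*}
\rho_{12}&=t_{123}+t_{124}, & \rho_{13}&=-t_{123}+t_{134}, & \rho_{23}&=t_{123}+t_{234},\\
\rho_{14}&=-t_{124}-t_{134}, & \rho_{24}&=t_{124}-t_{234}, & \rho_{34}&=t_{134}+t_{234}.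
\end{align*}
With $t=t_{123}$ the first row gives $t_{124}=-t$, $t_{134}=t$, $t_{234}=-t$, the second row is then automatic, and the relation among the faces becomes $-4t=0$. Hence $H_1(\partial F)\cong\mathbb{Z}^3\oplus\mathbb{Z}^3\oplus\mathbb{Z}_4$, in agreement with \eqref{eq:generic}.

The general proof follows a second route to the same group. If $z=\sum_{i<j}c_{ij}e_{ij}$ is a cycle, then $\sum c_{ij}\rho_{ij}=nz+\sum c_{ij}(f_i-f_j)=nz$, because the coefficient of $f_i$ is minus the coefficient of the vertex $i$ in $\partial z$. So $nZ_1\subset\langle\rho_{ij}\rangle$, and we may reduce modulo $n$: the torsion is the group $\mathbb{Z}_n^{b_1(K_n)}$ of cycles modulo $n$, divided by the span of the $f_i-f_j$. This span is generated by the $n-1$ elements $f_i-f_n$, and these satisfy a relation: $\sum_if_i=0$ by antisymmetry, so $\sum_{i<n}(f_i-f_n)=-nf_n\equiv0$. The span will turn out to be free of rank $n-2$, which leaves $b_1(K_n)-(n-2)$ copies of $\mathbb{Z}_n$. As $\Gamma$ is a subdivision of $K_n$, this number is $\chi(U)$ by \eqref{eq:euler}; for $n=4$ it is $3-2=1$. The cycles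 modulo $n$ are the group $N$ of Theorem~\ref{thm:B}, and the span of the $f_i-f_j$ is $r(W)$.

At a point of multiplicity $m_P\geq 3$ the piece of $M$ near $P$ has $m_P$ boundary tori and cannot be absorbed into a collar. Its cover may have genus, and the lattice spanned by its boundary tori has to be computed; modulo $n$ this lattice is $\bar\Lambda_P$.

\section{A graph manifold covered by $\partial F$}\label{sec:M}

\subsection{The cyclic cover}
Multiplication by a complex number $\lambda$ with $\lambda^n\delta=1$ identifies $\partial F$ with $\{Q=1\}\cap\{|x|=\varepsilon|\delta|^{-1/n}\}$. The map $x\mapsto[x]$ makes $\{Q=1\}\to U$ a Galois cover whose deck group is the group of $n$th roots of unity. The function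
\[
\varphi([x])=|Q(x)|^2/|x|^{2n}
\]
is smooth on $\mathbb{P}^2$, vanishes exactly on the lines, and equals $|x|^{-2n}$ for $x\in\{Q=1\}$. Hence $\partial F$ is the restriction of the cover to
\[
M=\{\varphi=\eta\}\subset U,\qquad \eta=|\delta|^2/\varepsilon^{2n},
\]
and $\eta$ is as small as we like. We write $\pi\colon\partial F\to M$.

A loop in $U$ lifts to a loop $x(t)$ in $\mathbb{C}^3\setminus Q^{-1}(0)$, unique up to multiplication by a loop in $\mathbb{C}^*$. As $Q$ has degree $n$, the winding number of $Q(x(t))$ around $0$ is well defined modulo $n$, and it defines a homomorphism $\omega\colon H_1(U)\to\mathbb{Z}_n$. The path $x(t)/Q(x(t))^{1/n}$ lifts the loop $\gamma$ to $\{Q=1\}$, and its end point is $e^{-2\pi i\omega(\gamma)/n}$ times its starting point. So $\omega$ classifies the cover: we identify the deck group with $\mathbb{Z}_n$ so that the monodromy along $\gamma$ is $\omega(\gamma)$. A \emph{meridian} of $H$ is the oriented boundary of a small disk that meets $H$ once, transversally and positively, and meets no other line. Along a meridian of $H_i$ the form $\alpha_i$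 winds once and the other forms do not wind, so $\omega$ takes the value $1$ on every meridian.

\subsection{The pieces of $M$}
The level set $M$ follows the lines closely. We cut it along small spheres around the points.

For each $P$ choose an affine chart centered at $P$. There the lines $K\in\mathcal{A}_P$ are the kernels of linear forms $\ell_K$, and near $P$ we have $\varphi=u\prod_{K\in\mathcal{A}_P}|\ell_K|^2$ with $u$ smooth and positive. Let $B_P$ be a small closed round ball around $P$ and $S_P=\partial B_P$. The balls are chosen disjoint, and $B_P$ misses the lines not through $P$. Let $H^\circ=H\setminus\bigcup_P\operatorname{int}B_P$. This is a sphere with $p_H\ge1$ holes, where $p_H$ is the number of points $P\in H$. A loop $\gamma$ in $B_P\setminus\bigcup H$ has a \emph{winding vector} in $\mathbb{Z}^{\mathcal{A}_P}$, whose $K$-entry is the winding number of $\ell_K\circ\gamma$. We denote the standard basis of $\mathbb{Z}^{\mathcal{A}_P}$ by $\mu_{H,P}$, $H\in\mathcal{A}_P$, and put $h_P=\sum_{H\in\mathcal{A}_P}\mu_{H,P}$. The other factors of $Q$ have no zeros in $B_P$,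 so $\omega(\gamma)$ is the sum of the entries of the winding vector:
\begin{equation}\label{eq:omega}
\omega(\mu_{H,P})=1,\qquad\omega(h_P)=m_P.
\end{equation}

\begin{proposition}\label{prop:M}
If the balls are small enough and then $\eta$ is small enough, $M$ is a closed $3$-manifold and is the union of compact pieces $E_P$ $(P\in\mathcal{P})$ and $E_H$ $(H\in\mathcal{A})$, which meet only along the boundary tori $T_{H,P}=E_H\cap E_P$, one for each flag. Moreover:
\begin{enumerate}
\item[(a)] $E_P$ is the product of a circle and a sphere with $m_P$ holes. The winding vector identifies $H_1(E_P)$ with $\mathbb{Z}^{\mathcal{A}_P}$, the fiber has class $h_P$, and $H_1(T_{H,P})$ maps isomorphically onto $\mathbb{Z}\mu_{H,P}\oplus\mathbb{Z}h_P$.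
\item[(b)] $E_H\cong H^\circ\times S^1$, and for each $P\in H$ the class $\mu_{H,P}\in H_1(T_{H,P})$ maps to the fiber class $\mu_H\in H_1(E_H)$.
\item[(c)] In $H_1(E_H)$ we have $\mu_H+\sum_{P\in H}(h_P-\mu_{H,P})=0$, where $h_P-\mu_{H,P}$ is taken in $H_1(T_{H,P})$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use twice the following observation. Let $\psi\ge0$ be a smooth function on the unit disk bundle of a rank $2$ vector bundle over a compact manifold, vanishing exactly on the zero section, with positive definite Hessian $2q$ along each fiber there. Then $\psi(v)=q(v)+O(|v|^3)$, and its derivative along the fiberwise radial field is $2q(v)+O(|v|^3)$, which is positive for $0<|v|\le c$. If $\eta$ is below the minimum of $\psi$ on $\{|v|\ge c\}$, every fiber ray crosses $\{\psi=\eta\}$ exactly once, transversally. The Hessian condition holds for $\varphi$ on any family of disks transverse to $H$ away from $\mathcal{P}$, because there $\varphi=|g|^2u'$, where $g$ restricts to a coordinate on each disk and $u'>0$.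

\emph{Near a point.} Let $\xi$ be the radial vector field $\sum x_i\,\partial/\partial x_i$ of the real coordinates of the chart at $P$. Since $\xi(\log|\ell_K|^2)=2$, we have $\xi(\log\varphi)=2m_P+\xi(\log u)$, and $\xi(\log u)$ vanishes at $P$. So if $B_P$ is small, $\varphi$ increases strictly from $0$ along each radius of $B_P$ not contained in a line. Such a radius meets $M$ if and only if $\varphi\ge\eta$ at its end point, and then it meets $M$ once, transversally. Radial projection is therefore a diffeomorphism from $E_P:=M\cap B_P$ onto $\{q\in S_P:\varphi(q)\ge\eta\}$, and it preserves winding vectors.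

The zero set of $\varphi|_{S_P}$ is the link formed by the circles $H\cap S_P$, which are fibers of the Hopf fibration $S_P\to\mathbb{P}^1$. Fix $H\in\mathcal{A}_P$ and unitary coordinates $(z,w)$ with $\ell_H=z$. The map $(z,w)\mapsto(\zeta,\theta)=(z/w,\,w/|w|)$ identifies a neighborhood of $H\cap S_P$ in $S_P$ with $D\times S^1$, where $D$ is a small disk, and the Hopf fibers are the circles $\zeta=\text{const}$. By the observation, for small $\eta$ the set $\{\varphi<\eta\}$ is star-shaped in each disk $D\times\{\theta\}$, and it is empty outside these neighborhoods because $\varphi$ is bounded below there. A radial isotopy of the disks carries it to $\{|\zeta|<c\}$. Thus $E_P$ is diffeomorphic, compatibly with winding vectors, to the restriction of the Hopf bundle to a sphere with $m_P$ holes. An oriented circle bundle over a compact connected surface with nonempty boundary is trivial, since its Euler class lies in $H^2=0$. So $E_P$ is a product, and $H_1(E_P)$ is free of rank $(m_P-1)+1=m_P$.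

On $D\times S^1$ we have $\ell_H=\zeta w$, and $\ell_K=(a_K+b_K\zeta)w$ for $K\neq H$, with $a_K+b_K\zeta\ne0$ on $D$. The boundary torus $T_{H,P}$ corresponds to $|\zeta|=c$. Its circle $\theta=\text{const}$ has winding vector $\mu_{H,P}$, and its circle $\zeta=\text{const}$, a Hopf fiber, has winding vector $h_P$. The first circles show that the winding vector maps $H_1(E_P)$ onto $\mathbb{Z}^{\mathcal{A}_P}$, and (R) shows that it is an isomorphism. The two circles form a basis of $H_1(T_{H,P})$, and $\mu_{H,P}$, $h_P$ are linearly independent because $m_P\ge2$. This proves (a). In particular, the class in $H_1(T_{H,P})$ of a loop on $T_{H,P}$ is determined by its winding vector.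

\emph{Along a line.} Let $Y=\mathbb{P}^2\setminus\bigcup_P\operatorname{int}B_P$. Choose a Riemannian metric that is a product in radial coordinates near each $S_P$. There $H$ is a product as well, so short geodesics normal to $H$ at points of $S_P$ stay in $S_P$. The normal exponential map gives disjoint tubular neighborhoods $N_H\to H^\circ$ in $Y$, missing the other lines, whose fibers over $H\cap S_P$ lie in $S_P$. On the closure of $Y\setminus\bigcup_HN_H$ the function $\varphi$ is bounded below. By the observation, for small $\eta$ the set $M\cap Y$ is the disjoint union of the circle bundles $E_H=M\cap N_H\to H^\circ$, and $N_H\setminus H^\circ$ retracts onto $E_H$ along fiber rays. We orient the fibers by the complex orientation of the normal bundle. The bundle $E_H$ is trivial because $p_H\ge1$. A fiber over a point of $H\cap S_P$ lies on $T_{H,P}$ and bounds a disk in $S_P$ that meets $H$ once, positively, and misses the other lines; its winding vector is $\mu_{H,P}$. This proves (b).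

\emph{The relation.} A trivialization of $E_H$ is not canonical, and (c) records how it compares with the product structures of the $E_P$. The comparison comes from the fact that $H$ has self-intersection $1$, which we see by tilting $H$ (Figure~\ref{fig:tilt}). Let $p_0$ be an interior point of $H^\circ$ and $H'\ne H$ a line through $p_0$ close to $H$. Then $H'\cap Y\subset N_H$ by compactness, and for $P\in H$ the set $H'\cap B_P$ is a round disk that contains the points $H'\cap K$ for $K\in\mathcal{A}_P\setminus\{H\}$, as these are close to $H\cap K=P$. Let $\Delta\subset H'$ be a small disk around $p_0$. The surface $(H'\cap Y)\setminus\operatorname{int}\Delta$ lies in $N_H\setminus H^\circ$, since $H'\cap H=\{p_0\}$. Retracting it to $E_H$, we obtain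
\[
[\partial\Delta]+\sum_{P\in H}[\partial(H'\cap B_P)]=0\quad\text{in }H_1(E_H).
\]
The disk $\Delta$ is holomorphic and transverse to $H$, so $[\partial\Delta]=\mu_H$. The retraction moves $\partial(H'\cap B_P)$ inside $S_P$, off the lines, onto $T_{H,P}$. By the argument principle its winding vector counts the zeros of the $\ell_K$ in the disk $H'\cap B_P$: none for $K=H$ and one for each $K\ne H$. So its class is $h_P-\mu_{H,P}$, which proves (c).
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (-4.5,0) -- (4.5,0) node[right] {$H$};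
\draw[dashed] (-4.5,-0.45) -- (4.5,0.45) node[right] {$H'$};
\draw (-3,0) circle (0.9);
\draw (3,0) circle (0.9);
\draw (-3.7,-1.2) -- (-2.3,1.2);
\draw (-2.3,-1.2) -- (-3.7,1.2);
\draw (3,-1.2) -- (3,1.2);
\fill (0,0) circle (1.5pt) node[above] {$p_0$};
\fill (-3,0) circle (1.5pt);
\fill (3,0) circle (1.5pt);
\node at (-1.7,0.8) {$B_P$};
\node at (1.8,0.9) {$B_{P'}$};
\end{tikzpicture}
\caption{A real picture of a line $H$ of the arrangement with a triple point $P$ and a double point $P'$. A nearby line $H'$ meets $H$ only at $p_0$, outside the balls, and meets each other line through $P$ or $P'$ once, inside the ball.}\label{fig:tilt}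
\end{figure}

\section{The pieces of the cover}\label{sec:pieces}

Let $\widetilde E_P$, $\widetilde E_H$, $\widetilde T_{H,P}$ be the preimages of the pieces under $\pi$. The preimage of a connected subspace is connected when $\omega$ maps its first homology onto $\mathbb{Z}_n$. Each piece and each torus contains a meridian, so all these preimages are connected. For the torus, $\pi_*$ identifies $H_1(\widetilde T_{H,P})=\pi_1(\widetilde T_{H,P})$ with the kernel of $\omega$ on $H_1(T_{H,P})$. By \eqref{eq:omega} this is the lattice
\[
\Lambda_{H,P}=\{\alpha\mu_{H,P}+\beta h_P:\alpha+m_P\beta\equiv0 \pmod n\},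
\]
which has the basis
\[
n\mu_{H,P},\qquad e_{H,P}=h_P-m_P\mu_{H,P}.
\]
We identify $H_1(\widetilde T_{H,P})$ with $\Lambda_{H,P}$. At a double point $H_i\cap H_j$ the class $e_{H_i,P}$ is the class $e_{ij}=\mu_j-\mu_i$ of Section~\ref{sec:four}.

\begin{lemma}\label{lem:cover}
Let $\Sigma$ be a compact connected oriented surface with nonempty boundary, and let $\widetilde E\to\Sigma\times S^1$ be a connected $\mathbb{Z}_n$-cover whose monodromy along the fiber is $m$. Put $d=\gcd(m,n)$. Then $\widetilde E\cong\widetilde\Sigma\times S^1$ for a connected $d$-fold cover $\widetilde\Sigma\to\Sigma$, and each fiber of $\widetilde E$ covers a fiber of $\Sigma\times S^1$ with degree $n/d$.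
\end{lemma}

\begin{proof}
Lift the rotation flow of period $1$ on $\Sigma\times S^1$ to a flow $\widetilde\phi_t$ on $\widetilde E$. Then $\widetilde\phi_1$ is the deck transformation $m$, of order $n/d$. If $\widetilde\phi_t$ fixes a point, then $t$ is an integer and $tm=0$ in $\mathbb{Z}_n$, so $t\in(n/d)\mathbb{Z}$. Thus $\mathbb{R}/(n/d)\mathbb{Z}$ acts freely. Over a disk $D\subset\Sigma$ the preimage of $D\times S^1$ consists of $d$ solid tori fibered by orbits over $D$, so the orbit space $\widetilde\Sigma$ is a $d$-fold cover of $\Sigma$. It is connected and has boundary, so the circle bundle $\widetilde E\to\widetilde\Sigma$ is trivial.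
\end{proof}

In the Mayer--Vietoris sequence a piece interacts with its neighbors only through the image of the homology of its boundary. The next two lemmas describe this image by lattices downstairs, where winding vectors give coordinates.

\begin{lemma}\label{lem:point}
Let $\Lambda_P=\sum_{H\in\mathcal{A}_P}\Lambda_{H,P}\subset\mathbb{Z}^{\mathcal{A}_P}$ and $2g_P=(m_P-2)(d_P-1)$. Then $H_1(\widetilde E_P)\cong\Lambda_P\oplus\mathbb{Z}^{2g_P}$, and the map $H_1(\widetilde T_{H,P})\to H_1(\widetilde E_P)$ corresponds to the inclusion $\Lambda_{H,P}\subset\Lambda_P$.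
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:M}(a), \eqref{eq:omega} and Lemma~\ref{lem:cover}, $\widetilde E_P\cong\Sigma_P\times S^1$, where $\Sigma_P$ is a connected $d_P$-fold cover of a sphere with $m_P$ holes. The boundary of $\widetilde E_P$ consists of the $m_P$ connected tori $\widetilde T_{H,P}$, so $\Sigma_P$ has $m_P$ boundary circles. Its genus $g$ satisfies $2-2g-m_P=d_P(2-m_P)$, that is, $g=g_P$. For such a surface $H_1(\Sigma_P)=\mathbb{Z}^{2g_P}\oplus A$, where $A\cong\mathbb{Z}^{m_P-1}$ is the image of $H_1(\partial\Sigma_P)$. The image of $\bigoplus_HH_1(\widetilde T_{H,P})$ in $H_1(\widetilde E_P)=H_1(\Sigma_P)\oplus\mathbb{Z}$ is $A\oplus\mathbb{Z}$, a free direct summand of rank $m_P$ with complement $\mathbb{Z}^{2g_P}$. The map $\pi_*$ sends $A\oplus\mathbb{Z}$ onto $\Lambda_P$, which has rank $m_P$ because it contains all $n\mu_{H,P}$. By (R), $\pi_*\colon A\oplus\mathbb{Z}\to\Lambda_P$ is an isomorphism.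
\end{proof}

For each line $H$ fix a point $P_0(H)\in H$ of $\mathcal{P}$ and put
\[
r_H=n\mu_{H,P_0(H)}+\sum_{P\in H}e_{H,P}\ \in\ \bigoplus_{P\in H}\Lambda_{H,P}.
\]

\begin{lemma}\label{lem:line}
The map $\bigoplus_{P\in H}\Lambda_{H,P}\to H_1(\widetilde E_H)$ is onto, and its kernel $K_H$ is generated by $r_H$ and the differences $n\mu_{H,P}-n\mu_{H,P'}$ with $P,P'\in H$.
\end{lemma}

\begin{proof}
Since $\omega(\mu_H)=1$, Lemma~\ref{lem:cover} gives $\widetilde E_H\cong H^\circ\times S^1$ with a fiber that $\pi_*$ maps to $n\mu_H$. The map in the statement is onto because the boundary circles generate the first homology of the planar surface $H^\circ$. Both $H_1(\widetilde E_H)$ and $H_1(E_H)$ are free of rank $p_H$. The image of $\pi_*$ contains $nH_1(E_H)$, because the $n$th power of any loop lifts to a loop; so the image has rank $p_H$, and $\pi_*$ is injective by (R). Membership in $K_H$ can therefore be tested in $H_1(E_H)$. The differences vanish there by Proposition~\ref{prop:M}(b). Writing $e_{H,P}=(h_P-\mu_{H,P})-(m_P-1)\mu_{H,P}$ and using Proposition~\ref{prop:M}(c) and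 \eqref{eq:line}, we find that $r_H$ maps to
\[
n\mu_H-\mu_H-\sum_{P\in H}(m_P-1)\mu_H=n\mu_H-\mu_H-(n-1)\mu_H=0.
\]
Let $K'\subset K_H$ be the subgroup generated by these elements. In $\bigoplus_{P}\Lambda_{H,P}/K'$ all $n\mu_{H,P}$ are identified, and then $r_H$ expresses their common value as $-\sum_Pe_{H,P}$. So the quotient is free on the $p_H$ classes $e_{H,P}$. It maps onto $H_1(\widetilde E_H)$, which is free of rank $p_H$, and (R) gives $K'=K_H$.
\end{proof}

\section{A presentation of $H_1(\partial F)$ and its reduction modulo $n$}\label{sec:MV}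

Let $C=\bigoplus_P\mathbb{Z}^{\mathcal{A}_P}$, the free abelian group on the $\mu_{H,P}$, and let $\Lambda=\bigoplus_P\Lambda_P$, so that $nC\subset\Lambda\subset C$. We regard $r_H$ as an element of $\Lambda$, and let $R\subset\Lambda$ be the subgroup generated by all $r_H$ and all $n(\mu_{H,P}-\mu_{H,P'})$.

\begin{proposition}\label{prop:MV}
$H_1(\partial F)\cong\mathbb{Z}^{\,b_1(\Gamma)+2\sum_Pg_P}\oplus\Lambda/R$.
\end{proposition}

\begin{proof}
Apply the Mayer--Vietoris sequence to $\bigsqcup_P\widetilde E_P$ and $\bigsqcup_H\widetilde E_H$, whose intersection $\bigsqcup\widetilde T_{H,P}$ has a collar on each side. It gives an exact sequence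
\[
\bigoplus_{(H,P)}\Lambda_{H,P}\xrightarrow{\ (i,-j)\ }\bigoplus_PH_1(\widetilde E_P)\oplus\bigoplus_HH_1(\widetilde E_H)\to H_1(\partial F)\to\ker\kappa\to0,
\]
where $\kappa\colon\bigoplus H_0(\widetilde T_{H,P})\to\bigoplus H_0(\widetilde E_P)\oplus\bigoplus H_0(\widetilde E_H)$. All pieces are connected, so $\kappa$ is the boundary map $C_1(\Gamma)\to C_0(\Gamma)$ and $\ker\kappa=H_1(\Gamma)$ is free of rank $b_1(\Gamma)$. Hence $H_1(\partial F)\cong H_1(\Gamma)\oplus\operatorname{coker}(i,-j)$. By Lemma~\ref{lem:line}, $j$ is onto with kernel $\bigoplus_HK_H$. Therefore $\bigoplus_PH_1(\widetilde E_P)\to\operatorname{coker}(i,-j)$ is onto, and $y$ lies in its kernel if and only if $(y,0)=(i(x),-j(x))$ for some $x$, that is, $y\in i(\bigoplus_H K_H)$. By Lemma~\ref{lem:point}, $\bigoplus_PH_1(\widetilde E_P)=\Lambda\oplus\mathbb{Z}^{2\sum g_P}$, and $i(\bigoplus_H K_H)=R$ lies in the first summand.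
\end{proof}

To find the torsion of $\Lambda/R$ we first split off its free part. The relations $n(\mu_{H,P}-\mu_{H,P'})$ say that, up to torsion, only the total coefficient of the meridians of each line matters. This suggests the map
\[
s\colon C\to\mathbb{Z}^{\mathcal{A}},\qquad s(v)_H=\sum_{P\in H}v_{H,P}.
\]
It is onto, since every line carries a point, and $V=\ker s$ is generated by the differences $\mu_{H,P}-\mu_{H,P'}$. Let $\mathbf{1}=(1,\dots,1)$. We claim that
\begin{equation}\label{eq:srH}
s(r_H)=\mathbf{1}\qquad\text{for every }H.
\end{equation}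
The vector $e_{H,P}$ has coefficient $1-m_P$ at $\mu_{H,P}$ and coefficient $1$ at $\mu_{K,P}$ for $K\in\mathcal{A}_P\setminus\{H\}$. So the $H$-entry of $s(r_H)$ is $n+\sum_{P\in H}(1-m_P)=1$ by \eqref{eq:line}, and for $K\ne H$ the only contribution to the $K$-entry is the $1$ from $P=H\cap K$.

A bar denotes reduction modulo $n$. The $K$-entry of $\sum_{H\in\mathcal{A}_P}a_He_{H,P}$ is $\sum_{H\in\mathcal{A}_P}a_H-m_Pa_K$, which is the formula for $L_P$. Since $\Lambda_P$ is generated by $n\mathbb{Z}^{\mathcal{A}_P}$ and the $e_{H,P}$, this shows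
\begin{equation}\label{eq:bar}
\Lambda_P/n\mathbb{Z}^{\mathcal{A}_P}=\bar\Lambda_P,\qquad \sum_Ha_Hr_H\equiv\sum_P\sum_{H\in\mathcal{A}_P}a_He_{H,P}\equiv r(\bar a)\pmod{nC}
\end{equation}
for $a\in\mathbb{Z}^{\mathcal{A}}$. Together with \eqref{eq:srH} this gives
\begin{equation}\label{eq:sr}
\bar s(r(a))=\Big(\sum_Ha_H\Big)\mathbf{1}\qquad(a\in\mathbb{Z}_n^{\mathcal{A}}).
\end{equation}
As $N$ is the kernel of $\bar s$ on $\bigoplus_P\bar\Lambda_P$, it follows that $r(W)\subset N$ and $\ker r\subset W$.

\begin{proposition}\label{prop:torsion}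
$\Lambda/R\cong\mathbb{Z}^{n-1}\oplus N/r(W)$.
\end{proposition}

\begin{proof}
Let $\Lambda'=\{v\in\Lambda:s(v)\in\mathbb{Z}\mathbf{1}\}$. It contains $R$ by \eqref{eq:srH}. The quotient $\Lambda/\Lambda'$ embeds in $\mathbb{Z}^{\mathcal{A}}/\mathbb{Z}\mathbf{1}\cong\mathbb{Z}^{n-1}$, and its image contains $n\mathbb{Z}^{n-1}$ because $nC\subset\Lambda$. So $\Lambda/\Lambda'$ is free of rank $n-1$, and $\Lambda/R\cong\mathbb{Z}^{n-1}\oplus\Lambda'/R$. If $v\in\Lambda'$ and $s(v)=c\mathbf{1}$, then $v-cr_H\in\Lambda\cap V$. Hence $\Lambda'=(\Lambda\cap V)+R$ and $\Lambda'/R\cong(\Lambda\cap V)/(R\cap V)$.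

The generators $n(\mu_{H,P}-\mu_{H,P'})$ of $R$ generate $nV$, so $nV\subset R\cap V$ and we may divide both groups by $nV$. The sequence $0\to V\to C\to\mathbb{Z}^{\mathcal{A}}\to0$ splits, so it stays exact modulo $n$, and $V/nV=\ker\bar s\subset C/nC$. Since $nC\subset\Lambda$, an element of $V$ lies in $\Lambda$ if and only if its reduction lies in $\Lambda/nC=\bigoplus_P\bar\Lambda_P$. Thus $(\Lambda\cap V)/nV=N$. An element of $R$ has the form $w+\sum a_Hr_H$ with $w\in nV$ and $a\in\mathbb{Z}^{\mathcal{A}}$. By \eqref{eq:srH} it lies in $V$ if and only if $\sum a_H=0$ in $\mathbb{Z}$, and by \eqref{eq:bar} its reduction is $r(\bar a)$. Every element of $W$ lifts to an integer vector with sum exactly $0$: lift arbitrarily and correct one entry by a multiple of $n$. Thus $(R\cap V)/nV=r(W)$.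
\end{proof}

The group $N/r(W)$ is finite and killed by $n$, so Propositions~\ref{prop:MV} and~\ref{prop:torsion} give $\operatorname{Tor}H_1(\partial F)\cong N/r(W)$. By \eqref{eq:euler},
\begin{equation}\label{eq:betti}
b_1(\partial F)=b_1(\Gamma)+(n-1)+2\sum_Pg_P=\sum_P\bigl[(m_P-1)+(m_P-2)(d_P-1)\bigr],
\end{equation}
and the bracket equals $1+d_P(m_P-2)$. This proves Theorem~\ref{thm:B} except for the order formula.

\section{Points that are double or of multiplicity prime to $n$}\label{sec:A}

Recall the Smith normal form: an integer matrix can be brought to diagonal form by multiplying on the left and right by matrices invertible over $\mathbb{Z}$. Lifting to $\mathbb{Z}$ and reducing, we see that the same holds over $\mathbb{Z}_n$. Two consequences are needed.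
\begin{itemize}
\item[(S1)] A matrix over $\mathbb{Z}_n$ and its transpose have images of the same order, since this is true for diagonal matrices.
\item[(S2)] An injective homomorphism $\mathbb{Z}_n^a\to\mathbb{Z}_n^b$ has cokernel isomorphic to $\mathbb{Z}_n^{b-a}$. Indeed, $a\le b$ by counting; in diagonal form, multiplication by each of the $a$ diagonal entries is injective on the finite ring $\mathbb{Z}_n$, hence bijective.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Assume that each $P$ has $m_P=2$ or $m_P$ invertible in $\mathbb{Z}_n$. We show that $N$ and $r(W)$ are free $\mathbb{Z}_n$-modules and apply (S2). The hypothesis enters in Steps 1 and 2 and in the Betti number.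

\emph{Step 1: $N\cong\mathbb{Z}_n^{b_1(\Gamma)}$.} We claim that $\bar\Lambda_P=\{v\in\mathbb{Z}_n^{\mathcal{A}_P}:\sum_Hv_H=0\}$. The inclusion $\subset$ always holds, because $\sum_HL_P(a)_H=m_P\sum_Ka_K-m_P\sum_Ha_H=0$. If $m_P=2$, then $L_P(a_1,a_2)=(a_2-a_1,a_1-a_2)$ takes every value $(c,-c)$. If $m_P$ is a unit and $\sum v_H=0$, then $L_P(-m_P^{-1}v)=v$. So $N$ consists of the $\mathbb{Z}_n$-valued functions on the edges of $\Gamma$ whose sum at every vertex, point or line, is zero. Orient every edge from its point to its line. Then these functions are exactly the $1$-cycles, and $N=H_1(\Gamma;\mathbb{Z}_n)\cong\mathbb{Z}_n^{b_1(\Gamma)}$.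

\emph{Step 2: $\ker r=\mathbb{Z}_n\mathbf{1}$.} Constants are killed by every $L_P$. Let $r(a)=0$, so $m_Pa_H=\sum_{K\in\mathcal{A}_P}a_K$ for every flag $(H,P)$. If $\mathcal{A}_P=\{H,K\}$, this reads $2a_H=a_H+a_K$, so $a_H=a_K$. If $m_P$ is a unit, then $a_H=m_P^{-1}\sum_{K\in\mathcal{A}_P}a_K$ is the same for all $H\in\mathcal{A}_P$. Any two lines share a point, so $a$ is constant.

\emph{Step 3: $r(W)\cong\mathbb{Z}_n^{n-2}$.} Projection to the first $n-1$ coordinates gives $W\cong\mathbb{Z}_n^{n-1}$. The vector $\mathbf{1}$ lies in $W$, since its sum is $n=0$, and $c\mapsto c\mathbf{1}$ is an injection $\mathbb{Z}_n\to W$. By Step 2 and (S2), $r(W)\cong W/\mathbb{Z}_n\mathbf{1}\cong\mathbb{Z}_n^{n-2}$.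

\emph{Step 4.} By (S2) applied to $r(W)\subset N$, and by \eqref{eq:euler}, $N/r(W)\cong\mathbb{Z}_n^{b_1(\Gamma)-(n-2)}=\mathbb{Z}_n^{\chi(U)}$. Finally, \eqref{eq:betti} gives $b_1(\partial F)=\sum_P(m_P-1)$.
\end{proof}

\section{The order of the torsion}\label{sec:order}

At a point with $m_P\ge3$ and $d_P\ge2$ both steps that used the hypothesis can fail. The group $\bar\Lambda_P$ is smaller than the group of vectors with sum zero, which shrinks $N$; and $\ker r$ may contain nonconstant vectors, which enlarges $N/r(W)$. The order formula measures the first effect by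
\[
\tau_P=d_P^{\,m_P-2},\qquad\tau=\prod_P\tau_P,
\]
and the second by $k$. We use that the elements $c\in\mathbb{Z}_n$ with $m_Pc=0$ form the cyclic subgroup of order $d_P$ generated by $n/d_P$.

\begin{proof}[Proof of the order formula in Theorem~\ref{thm:B}]
\emph{The order of $\bar\Lambda_P$.} Fix $H_0\in\mathcal{A}_P$. Since constants lie in $\ker L_P$, the order of $\ker L_P$ is $n$ times the number of $a\in\ker L_P$ with $a_{H_0}=0$. For $a$ with $a_{H_0}=0$, the $H_0$-entry of $L_P(a)$ is $\sum_K a_K$; so $L_P(a)=0$ if and only if $\sum_K a_K=0$ and $m_Pa_H=0$ for all $H$. This leaves $m_P-1$ entries in a group of order $d_P$ with sum zero, that is, $\tau_P$ choices. Hence $|\bar\Lambda_P|=n^{m_P}/(n\tau_P)=n^{m_P-1}/\tau_P$.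

\emph{The order of $N$.} We need the order of $\bar s(\bigoplus_P\bar\Lambda_P)$, and symmetry relates it to $r$. Let $L=\bigoplus_PL_P$, a symmetric matrix acting on $C/nC$. The transpose of $\bar s$ is $\bar s^{\,T}(a)_{H,P}=a_H$, so $r=L\bar s^{\,T}$ as a map to $C/nC$, and $r^T=\bar sL$. Thus $\bar s(\bigoplus_P\bar\Lambda_P)=\operatorname{im}(\bar sL)=\operatorname{im}r^T$, which by (S1) has order $|\operatorname{im}r|=n^n/|\ker r|$. Therefore $|N|=\prod_P|\bar\Lambda_P|\cdot|\ker r|/n^n$.

\emph{The order of $r(W)$.} Since $\ker r\subset W$ by \eqref{eq:sr}, $|r(W)|=n^{n-1}/|\ker r|$.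

Dividing, and using $|\ker r|=nk$ and \eqref{eq:euler},
\[
|N/r(W)|=\frac{n^{\sum_P(m_P-1)}}{\tau}\cdot\frac{n^2k^2}{n^{2n-1}}=n^{\chi(U)}\,\frac{k^2}{\tau}.\qedhere
\]
\end{proof}

\begin{example}\label{ex:braid}
The braid arrangement of type $A_3$ has $n=6$ lines $H_{ij}$, $1\le i<j\le4$, four triple points $\{H_{ij},H_{il},H_{jl}\}$ and three double points, formed by the pairs of opposite lines $\{H_{12},H_{34}\}$, $\{H_{13},H_{24}\}$, $\{H_{14},H_{23}\}$. So $\chi(U)=3-12+11=2$ and $\tau=3^4$. We compute $\ker r$ through $\mathbb{Z}_6\cong\mathbb{Z}_2\times\mathbb{Z}_3$. Modulo $2$ the multiplicity $3$ is a unit, and the argument of Step 2 in Section~\ref{sec:A} shows that the kernel consists of the $2$ constants. Modulo $3$ the double points force $a$ to take values $x,y,z$ on the three pairs of opposite lines, and each triple point, which lies on one line of each pair, imposes $x+y+z=0$; this has $9$ solutions. Hence $k=18/6=3$ and $|\operatorname{Tor}H_1(\partial F)|=6^2\cdot9/3^4=4$. A group of order $4$ killed by $6$ is killed by $2$, so $\operatorname{Tor}H_1(\partial F)\cong\mathbb{Z}_2^2$,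 not $\mathbb{Z}_6^2$. The hypothesis of Theorem~\ref{thm:A} cannot be dropped.
\end{example}

\section{The converse}\label{sec:C}

Condition (i) of Theorem~\ref{thm:C} says exactly that $\tau=1$. By the order formula, the theorem comes down to the inequality $k^2<\tau$ when $\tau>1$: the gain from nonconstant elements of $\ker r$ never makes up for the loss in $N$. The number $k$ counts solutions of a global system, while $\tau$ is a product of local terms. The link between them is that a line $H$ meets all other lines, so the equations at the points of $H$ alone already bound $k$. Put $\tau_H=\prod_{X\in H}\tau_X$, the product over the points $X\in\mathcal{P}$ on $H$.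

\begin{lemma}\label{lem:k}
Suppose that the lines are not all concurrent, and let $H\in\mathcal{A}$. Then $k\le\tau_H$, with strict inequality if $\tau_H>1$.
\end{lemma}

\begin{proof}
Since the constants lie in $\ker r$, the number $k$ is the number of $a\in\ker r$ with $a_H=0$. Call $a\in\mathbb{Z}_n^{\mathcal{A}}$ \emph{admissible} if $a_H=0$ and $L_X(a|_{\mathcal{A}_X})=0$ for all $X\in H$. As in Section~\ref{sec:order}, the condition at $X$ says that the values of $a$ on $\mathcal{A}_X\setminus\{H\}$ are killed by $m_X$ and have sum zero, which allows $\tau_X$ choices. The sets $\mathcal{A}_X\setminus\{H\}$, $X\in H$, partition $\mathcal{A}\setminus\{H\}$. So there are exactly $\tau_H$ admissible vectors, and $k\le\tau_H$.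

Let $\tau_X>1$ for some $X\in H$, so $m_X\ge3$ and $d_X\ge2$. We exhibit an admissible vector outside $\ker r$. Choose distinct $K,K'\in\mathcal{A}_X\setminus\{H\}$, let $c=n/d_X\ne0$ in $\mathbb{Z}_n$, and let $a_K=c$, $a_{K'}=-c$, with all other values $0$. This $a$ is admissible. Since the lines are not concurrent, some $K''\in\mathcal{A}$ misses $X$. Let $X'=K\cap K''\ne X$. The only line through both $X$ and $X'$ is $K$, so $K'\notin\mathcal{A}_{X'}$, and the entry of $r(a)$ at the flag $(K'',X')$ is $c-m_{X'}\cdot0=c\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]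
The hypothesis says that the lines are not concurrent. The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:A}, and (ii)$\Rightarrow$(iii) is immediate. The equivalence (i)$\Leftrightarrow$(iv) follows from \eqref{eq:betti}, as all terms $(m_P-2)(d_P-1)$ are nonnegative. It remains to show that $\tau>1$ implies $k^2<\tau$; by Theorem~\ref{thm:B} this gives the final inequality and with it (iii)$\Rightarrow$(i).

Applying Lemma~\ref{lem:k} to two lines bounds $k^2$ by $\tau_{H_1}\tau_{H_2}$, a product in which the point $H_1\cap H_2$ is counted twice. We pay for the repetition with a point off both lines. Let $P$ maximize $\tau_P$. Then $\tau_P>1$, so $d_P\ge2$. The number $n-m_P$ of lines that miss $P$ is positive, since the lines are not concurrent, and divisible by $d_P$, so it is at least $2$. Let $H_1,H_2$ be two lines that miss $P$, and $X_0=H_1\cap H_2$. The product of $\tau_X$ over the points of $H_1\cup H_2$ is $\tau_{H_1}\tau_{H_2}/\tau_{X_0}$, the point $P$ is not among them, and all factors of $\tau$ are at least $1$. Hence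
\[
\tau\ \ge\ \tau_P\cdot\frac{\tau_{H_1}\tau_{H_2}}{\tau_{X_0}}\ \ge\ \tau_{H_1}\tau_{H_2}.
\]
If $\tau_{H_1}>1$ or $\tau_{H_2}>1$, then one of the inequalities $k\le\tau_{H_1}$, $k\le\tau_{H_2}$ is strict, and $k^2<\tau_{H_1}\tau_{H_2}\le\tau$. Otherwise $k=1$ and $k^2=1<\tau_P\le\tau$.
\end{proof}

The theorem gives $1\le|\operatorname{Tor}H_1(\partial F)|\le n^{\chi(U)}$ for every arrangement of lines that are not concurrent, so $\chi(U)\ge0$ and condition (ii) is meaningful. In Example~\ref{ex:braid} every line carries two triple points, and the inequalities read $k=3<9=\tau_H$ and $k^2=9<81=\tau$.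

\begin{remark}
The assumption $\bigcap_HH=\{0\}$ is used for the strict inequality in Lemma~\ref{lem:k} and for the choice of $H_1,H_2$, and the last assertion of Theorem~\ref{thm:C} fails without it. For $n\ge3$ concurrent lines there is one point $P$, with $m_P=d_P=n$, so (i) fails, and $\chi(U)=2-n<0$. Here $L_P(a)_H=\sum_Ka_K$, so $\bar\Lambda_P$ consists of the constant vectors. Each line carries only the point $P$, so the conditions defining $N$ force $v=0$, and $H_1(\partial F)$ is torsion-free, of rank $1+n(n-2)=(n-1)^2$. The order formula agrees: $\ker r=W$, so $k=n^{n-2}=\tau$ and $n^{\chi(U)}k^2/\tau=1>n^{\chi(U)}$.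
\end{remark}

\begin{thebibliography}{1}
\bibitem{Sugawara} Sakumi Sugawara, \emph{Even torsions in the homology group of the Milnor fiber boundary of hyperplane arrangements in $\mathbb{C}^3$}, arXiv:2512.01371 (2025).
\end{thebibliography}
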